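# Symmetric powers and duals in tensor categories of characteristic $p$

## The quotient $E=(Q\otimes Q^*)/\mathbf 1$ and its $p$-th tensor power

Let $\mathcal C$ be a finite symmetric tensor category over an algebraically closed field $\mathbf k$ of characteristic $p>2$ (definitions come in the next section). Pick a nonzero projective object $Q$, embed the unit object by coevaluation into $P=Q\otimes Q^*$, and take the quotient:
$$0\to \mathbf 1\xrightarrow{\ \mathrm{coev}\ }Q\otimes Q^*\to E\to 0 .$$
The talk turns on this object $E$. Tensoring $p$ copies of the two-term complex $\mathbf 1\to P$, with Koszul signs, gives an exact sequence of objects with an action of the symmetric group $S_p$,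
$$0\to \mathrm{sgn}\otimes\mathbf 1\to M_{p-1}\to\dots\to M_1\to M_0=P^{\otimes p}\to E^{\otimes p}\to 0 .$$
Suppose that the $M_j$ with $j<p$ have no Tate cohomology. Then the Tate cohomology of $S_p$ in $E^{\otimes p}$ in degree $m$ is that of the sign character in degree $m+p$, a textbook computation.

Here is what it is for. The symmetric power $S^pE$ is the coinvariants of $S_p$ in $E^{\otimes p}$, and $(S^pE^*)^*$ is the invariants. The norm map goes from the first to the second; its kernel and cokernel are the Tate cohomology in degrees $-1$ and $0$. After the shift by $p$ these become the cohomology of the sign character in degrees $p-1$ and $p$. We shall see that the first is $\mathbf k$ and the second is $0$. Thus $S^pE$ has one copy of $\mathbf 1$ more than $(S^pE^*)^*$.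

The question being answered is: does taking symmetric (or exterior) powers commute with taking duals, at least in the Grothendieck group, or at least as far as dimensions can see? It is posed in Pavel Etingof, Nate Harman, Victor Ostrik, "$p$-adic dimensions in symmetric tensor categories in characteristic $p$", arXiv:1510.04339 (2015). The answer is no for every prime $p$. Two things need work: finding a category in which the $M_j$ really have no cohomology, and the prime $2$, where the construction must be rebuilt around $S_4$.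

## Powers, duals and dimensions

Throughout, $p$ is a prime and $\mathbf k$ is an algebraically closed field of characteristic $p$.

**Definition (symmetric tensor category).** A symmetric tensor category over $\mathbf k$ is a $\mathbf k$-linear abelian rigid symmetric monoidal category $\mathcal C$ with braiding $c$, in which objects have finite length, Hom spaces are finite-dimensional, $\otimes$ is biexact and $\mathrm{End}(\mathbf 1)=\mathbf k$. It is *finite* if in addition it has enough projectives and finitely many simple objects.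

We use these standard facts. The unit $\mathbf 1$ is simple. If $X\ne0$, then $\mathrm{coev}_X:\mathbf 1\to X\otimes X^*$ is a monomorphism, evaluation is an epimorphism, and $X\otimes-$ is exact and faithful. If $Q$ is projective, so is $Q\otimes X$. The categorical dimension $\dim X=\mathrm{ev}_X\,c_{X,X^*}\,\mathrm{coev}_X\in\mathbb F_p\subset\mathbf k$ is multiplicative, additive on exact sequences, and satisfies $\dim X^*=\dim X$; so it factors through the Grothendieck group $\mathrm{Gr}(\mathcal C)$.

If $\mathcal C$ is finite, $\mathrm{FPdim}\,X$ (the Frobenius–Perron dimension) is the spectral radius of multiplication by $X$ on $\mathrm{Gr}(\mathcal C)$. It defines a ring homomorphism $\mathrm{Gr}(\mathcal C)\to\mathbb R$ whose values on objects are algebraic integers, and $\mathrm{FPdim}\,X\ge1$ for $X\neq 0$. In particular a nonzero $X$ with $\mathrm{FPdim}\,X<2$ is simple.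

Examples: $\mathrm{Vec}$, and for $p>2$ the category $\mathrm{sVec}$ of super vector spaces. Its odd line $\psi$ has $c_{\psi,\psi}=-1$ and $\dim\psi=-1$.

**Definition (powers).** Let $TX$ be the tensor algebra and $c=c_{X,X}$. Put $SX=TX/(\mathrm{Im}(1-c))$ and $\wedge X=TX/(\mathrm{Ker}(1-c))$; degree-$i$ parts are $S^iX$, $\wedge^iX$. Let $\Gamma^iX=(X^{\otimes i})^{S_i}$.

Let $\sigma_1,\dots,\sigma_{i-1}$ be the simple transpositions. Then $S^iX=X^{\otimes i}/\sum_j\mathrm{Im}(1-\sigma_j)=(X^{\otimes i})_{S_i}$. For $p>2$ we have $\mathrm{Ker}(1-c)=\mathrm{Im}(1+c)$, so $\wedge^iX=(X^{\otimes i}\otimes\mathrm{sgn})_{S_i}$. Dualizing turns coinvariants into invariants: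
$$(S^iX^*)^*\cong\Gamma^iX,\qquad (\wedge^iX^*)^*\cong(X^{\otimes i}\otimes\mathrm{sgn})^{S_i}\ (p>2),\qquad (\wedge^iX^*)^*\cong\bigcap_j\mathrm{Im}(1-\sigma_j)\subset X^{\otimes i}\ (\text{all }p).$$
The last one holds because the annihilator of the kernel of an endomorphism is the image of the transposed endomorphism.

**Definition ($p$-adic dimensions).** For $t=\sum_j t_jp^j\in\mathbb Z_p$ with digits $t_j\in\{0,\dots,p-1\}$ put $(1+z)^t=\prod_j(1+z^{p^j})^{t_j}\in\mathbb F_p[[z]]$. For every $X\in\mathcal C$ there are unique $\mathrm{Dim}_\pm(X)\in\mathbb Z_p$ with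
$$\sum_j\dim(S^jX)z^j=(1-z)^{-\mathrm{Dim}_+(X)},\qquad\sum_j\dim(\wedge^jX)z^j=(1+z)^{\mathrm{Dim}_-(X)} .$$
(That these exist is known, and we take it as given.)

Examples. For $X=\mathbf k^n$ in $\mathrm{Vec}$, both are $n$. For $\psi\in\mathrm{sVec}$, $p>2$: $\mathrm{Im}(1-c)=\psi^{\otimes2}$, so $S\psi=\mathbf 1\oplus\psi$ has series $1-z$; and $\mathrm{Ker}(1-c)=0$, so $\wedge\psi=T\psi$ has series $\sum(-z)^j=(1+z)^{-1}$. Both dimensions are $-1$.

The question has two parts. Is $[(S^iX)^*]=[S^iX^*]$ in $\mathrm{Gr}(\mathcal C)$, and $[(\wedge^iX)^*]=[\wedge^iX^*]$? More weakly, is $\mathrm{Dim}_\pm X=\mathrm{Dim}_\pm X^*$? Here are the results.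

**Theorem A.** (a) For $p>2$ there are a finite symmetric tensor category and an object $E$ with an exact sequence $0\to\mathbf 1\to S^pE\to(S^pE^*)^*\to0$. (b) For $p=2$ there are a finite symmetric tensor category and an object $E$ with an exact sequence $0\to S^4E\to(S^4E^*)^*\to\mathbf 1\to0$; moreover $\wedge E=SE$ and $\wedge E^*=SE^*$. (c) Hence for every $p$, with $i=p$ ($p>2$), $i=4$ ($p=2$), the equalities $[(S^iX)^*]=[S^iX^*]$, $[(\wedge^iX)^*]=[\wedge^iX^*]$, $\dim S^iX=\dim S^iX^*$, $\dim\wedge^iX=\dim\wedge^iX^*$, $\mathrm{Dim}_\pm X=\mathrm{Dim}_\pm X^*$ all fail in general.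

**Theorem B.** Put $P_p=p$ for $p>2$ and $P_2=4$. For all $\mathcal C,X$ and all $i<P_p$: $[(S^iX)^*]=[S^iX^*]$ and $(\wedge^iX)^*\cong\wedge^iX^*$; hence $\mathrm{Dim}_\pm X\equiv\mathrm{Dim}_\pm X^*$ mod $P_p$. For every $i\ge P_p$ there are $X$ with $\dim S^iX\ne\dim S^iX^*$, and $X$ with $\dim\wedge^iX\ne\dim\wedge^iX^*$. The values of $\mathrm{Dim}_+X-\mathrm{Dim}_+X^*$ (over all $\mathcal C,X$) are dense in $P_p\mathbb Z_p$; likewise for $\mathrm{Dim}_-$.

**Theorem C.** Let $p>2$ and let $\mathcal C$ be finite. Equivalent: (1) $\mathcal C$ is Frobenius exact (defined below, with the Frobenius functor); (2) there is a symmetric tensor functor $\mathcal C\to\mathrm{Ver}_p$; (3) $\mathrm{Dim}_+X=\mathrm{Dim}_+X^*$ for all $X\in\mathcal C$; (4) $\mathrm{Dim}_-X=\mathrm{Dim}_-X^*$ for all $X$; (5) $\dim S^pX=\dim S^pX^*$ for all $X$; (6) $\dim\wedge^pX=\dim\wedge^pX^*$ for all $X$.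

Besides textbook facts on Frobenius–Perron dimension, tilting modules and group cohomology, we use three inputs.

* [BEO] Benson–Etingof–Ostrik, *New incompressible symmetric tensor categories in positive characteristic*, Duke 2023: there are a finite symmetric tensor category $\mathrm{Ver}_{p^n}$ and a $\mathbf k$-linear symmetric monoidal functor $F:\mathrm{Tilt}(SL_2)\to\mathrm{Ver}_{p^n}$ with $F(T_i)=0$ iff $i\ge p^n-1$, where $T_i$ is the indecomposable tilting module of highest weight $i$.
* The semisimplification of $\mathrm{Rep}\,C_p$ (its quotient by the negligible morphisms) is $\mathrm{Ver}_p$. Its simple objects $L_1,\dots,L_{p-1}$ are the images of the Jordan blocks $J_1,\dots,J_{p-1}$, and $\mathrm{FPdim}\,L_i=\frac{q^i-q^{-i}}{q-q^{-1}}$ with $q=e^{\pi\sqrt{-1}/p}$. For instance, for $p=3$ we have $J_2\otimes J_2=J_1\oplus J_3$, so $L_2\otimes L_2=L_1$.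
* [CEO] Coulembier–Etingof–Ostrik, *On Frobenius exact symmetric tensor categories*, Ann. of Math. 2023: a Frobenius exact symmetric tensor category of moderate growth (in particular a finite one) admits a symmetric tensor functor to $\mathrm{Ver}_p$. This is used only for (1)⇒(2) in Theorem C.

## The norm map and the degrees below $P_p$

The norm $\mathsf N=\sum_{g\in S_i}g$ induces a map from coinvariants to invariants, $S^iX\to\Gamma^iX\cong(S^iX^*)^*$. In low degrees it settles the question positively.

**Step 1: degrees $i<p$.** The aim is an isomorphism. Here $i!$ is invertible in $\mathbf k$, so for $M=X^{\otimes i}$ and $b\in\{0,1\}$ the norm $(M\otimes\mathrm{sgn}^b)_{S_i}\to(M\otimes\mathrm{sgn}^b)^{S_i}$ is an isomorphism. For $p>2$ this gives $S^iX\cong(S^iX^*)^*$ and $\wedge^iX\cong(\wedge^iX^*)^*$; dualize. For $i\le1$ there is nothing to prove, for any $p$.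

**Step 2: $p=2$, $i=2$.** The aim is to compare kernel and cokernel of $1-c$. In a category of finite-length objects, $[S^2X]=[\mathrm{coker}(1-c)]=[\ker(1-c)]=[\Gamma^2X]$, and $\wedge^2X=X^{\otimes2}/\ker(1-c)\cong\mathrm{Im}(1-c)\cong(\wedge^2X^*)^*$. Dualize again.

**Step 3: $p=2$, $i=3$.** The aim is to reduce to Step 2 by cutting $M=X^{\otimes3}$ with a central idempotent. Let $r$ be a 3-cycle and $e=1+r+r^2\in\mathbf kS_3$. It is central, and $e^2=3e=e$. Let $Y$ be the 2-dimensional simple $\mathbf kS_3$-module. It has no $C_3$-invariants, so $e$ acts on it by $0$. The map $\mathbf kS_3\to\mathrm{End}(Y)$ is onto, and $\dim\mathbf kS_3e=2$; counting dimensions, $\mathbf kS_3(1-e)\cong\mathrm{Mat}_2(\mathbf k)=\mathrm{End}(Y)$. Hence $(1-e)M\cong Y\otimes M'$ with $M'$ the image of a matrix unit $e_{11}$. On $eM$ the element $r$ acts trivially, so all transpositions act by one involution $\sigma$.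

Since $Y_{S_3}=Y^{S_3}=0$, we get $S^3X=\mathrm{coker}(1-\sigma|_{eM})$ and $\Gamma^3X=\ker(1-\sigma|_{eM})$, so $[S^3X]=[\Gamma^3X]$.

For $\wedge^3$: on $Y$, $1-\sigma_j$ is nonzero of square zero, so $\ker(1-\sigma_j)=\mathrm{Im}(1-\sigma_j)=Y^{\sigma_j}$ is a line. The lines for $j=1,2$ are distinct, as otherwise $S_3$ would fix a line. So on $(1-e)M$ the kernels $\ker(1-\sigma_j)$ sum to everything and the images $\mathrm{Im}(1-\sigma_j)$ meet in $0$. Therefore $\wedge^3X=eM/\ker(1-\sigma)\cong\mathrm{Im}(1-\sigma|_{eM})=(\wedge^3X^*)^*$.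

**Step 4: the congruence for $\mathrm{Dim}_\pm$.** The aim is to read digits off coefficients. Expanding the product, the coefficient of $z^j$ in $(1+z)^t$ is $\prod_k\binom{t_k}{j_k}$, with $j_k$ the digits of $j$; by Lucas this is the continuous extension to $\mathbb Z_p$ of $t\mapsto\binom tj$ mod $p$, and we write it $\binom tj$. The coefficient of $z^{p^k}$ is the digit $t_k$. For $p>2$ the coefficient of $z$ determines $t$ mod $p$; for $p=2$ those of $z$ and $z^2$ determine $t$ mod $4$. By Steps 1–3, $\dim S^iX=\dim S^iX^*$ and $\dim\wedge^iX=\dim\wedge^iX^*$ for $i<P_p$. Reading the first equality after $z\mapsto-z$, we get $\mathrm{Dim}_\pm X\equiv\mathrm{Dim}_\pm X^*$ mod $P_p$. This proves the first sentence of Theorem B. $\square$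

In degree $p$ the norm stops being an isomorphism, already in $\mathrm{Vec}$. If $x_1,\dots,x_d$ is a basis of $X$, the norm sends the monomial $x^a$ of degree $p$ to $\prod a_k!$ times the sum over the orbit of the corresponding tensor. So it kills exactly the $x_k^p$, and both kernel and cokernel have dimension $d$. Here the two still balance. One might hope that they always do, by the following argument. For a $C_p$-object $M$ with generator $g$, put $\nu=g-1$; the norm is $N=\nu^{p-1}$, and
$$[\ker N]-[\mathrm{im}\,\nu]=\big([M]-[\mathrm{im}\,N]\big)-\big([M]-[\ker\nu]\big)=[\ker\nu]-[\mathrm{im}\,N].$$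
So kernel and cokernel of the norm always have the same class for the cyclic group $C_p\subset S_p$. The argument stops at the passage from $C_p$ to $S_p$: one must take invariants under $\mathbb F_p^*$, the quotient of the normalizer of $C_p$ by $C_p$, and nothing forces it to act in the same way on kernel and cokernel. To exploit this we compute kernel and cokernel as cohomology.

## Tate cohomology with values in a tensor category

Let $\mathcal C$ be finite and $\omega=\mathrm{Hom}(Q_0,-):\mathcal C\to\mathrm{Vec}$ with $Q_0$ a projective generator; $\omega$ is exact and faithful, so $\omega M=0$ only for $M=0$. A *$G$-object* is an object $M$ with a homomorphism from the finite group $G$ to $\mathrm{Aut}(M)$.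

**Definition (Tate cohomology).** For $L=\mathbf kG^r$ put $\mathrm{Hom}_{\mathbf kG}(L,M)=M^r$. A map of free modules is a matrix over $\mathbf kG$, which acts on powers of $M$; so this is functorial in $L$, and it is exact in $M$. Let $F_\bullet\to\mathbf k$ be a resolution by finitely generated free modules and let $L_\bullet$ be the complete resolution obtained by splicing $F_\bullet$ with its dual: $\dots\to F_1\to F_0\to F_0^*\to F_1^*\to\cdots$, the middle map being $F_0\to\mathbf k\to F_0^*$. Put $\hat H^m(G,M)=H^m(\mathrm{Hom}_{\mathbf kG}(L_\bullet,M))\in\mathcal C$.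

For $m\ge1$ this is ordinary cohomology, and we write $H^m$. Three properties are immediate. Short exact sequences give natural long exact sequences. Every exact $\mathbf k$-linear functor $\Psi$ satisfies $\Psi\hat H^m(G,M)=\hat H^m(G,\Psi M)$; this applies to $\omega$ and to $-\otimes N$ with $N$ carrying the trivial action. Finally, $\mathrm{Hom}_{\mathbf kG}(F_\bullet^*,M)=F_\bullet\otimes_{\mathbf kG}M$ has $H_0=M_G$, $\mathrm{Hom}_{\mathbf kG}(F_\bullet,M)$ has $H^0=M^G$, and the splice induces $\mathsf N:M_G\to M^G$ (for $F_0=\mathbf kG$ the map $\mathbf kG\to\mathbf k\to\mathbf kG$ is multiplication by $\sum g$). So $\ker\mathsf N=\hat H^{-1}(G,M)$ and $\mathrm{coker}\,\mathsf N=\hat H^0(G,M)$. In particular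
$$0\to\hat H^{-1}(S_i,X^{\otimes i})\to S^iX\to\Gamma^iX\to\hat H^0(S_i,X^{\otimes i})\to0.\tag{1}$$

Example: for $G=C_p$ one can take $\mathbf kG$ in every degree, with differentials alternately $\nu$ and $\nu^{p-1}$. Then $\hat H^m(C_p,\mathbf k)=\mathbf k$ for all $m$, and $\hat H^m(C_p,\mathbf kC_p)=0$ for all $m$.

**Definition.** $M$ is *$G$-projective* if $\omega M$ is a projective $\mathbf kG$-module; for a $p$-group we say *$G$-free*. Then all $\hat H^m(G,M)=0$, since $\omega$ is faithful. Induction preserves $G$-projectivity.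

**Lemma 1.** (a) $M$ is $G$-projective iff it is so over a Sylow $p$-subgroup. If $G$ is a $p$-group and $\hat H^m(G,M)=0$ for one $m$, then $M$ is $G$-free. (b) If $M$ is $G$-projective and $N$ is any $G$-object, then $M\otimes N$ with diagonal action is $G$-projective. (c) Let $G$ be a $p$-group, $H\lhd G$, $M$ free over $H$ and $M^H$ free over $G/H$. Then $M$ is $G$-free.

*Proof.* (a) The first claim is the standard fact for $\omega M$: it is a summand of $\mathrm{Ind}\,\mathrm{Res}\,\omega M$, as the index of a Sylow subgroup is invertible. For the second, dimension shifting gives a syzygy or cosyzygy $N$ of $\omega M$ with $\mathrm{Ext}^1(\mathbf k,N)=\hat H^1(G,N)=\hat H^m(G,\omega M)=0$. As $\mathbf k$ is the only simple module, $N$ is injective, hence projective. Going back one (co)syzygy at a time, each sequence $0\to K'\to(\text{projective})\to K''\to0$ with one end projective, hence injective, splits, so the other end is projective. So $\omega M$ is projective.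

(b) By (a) let $G$ be a $p$-group. If $N\ne0$ then $N^G\neq0$, since $\omega(N^G)=(\omega N)^G\ne0$. So $N$ has a finite filtration by $G$-subobjects with subquotients $N_j$ of trivial action, and $\hat H^m(G,M\otimes N_j)=\hat H^m(G,M)\otimes N_j=0$. By long exact sequences $\hat H^m(G,M\otimes N)=0$; apply (a).

(c) Inflation–restriction reads $0\to H^1(G/H,\omega M^H)\to H^1(G,\omega M)\to H^1(H,\omega M)$. The outer terms vanish, so $H^1(G,M)=0$; apply (a). $\square$

## The Koszul resolution of $E^{\otimes n}$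

**Lemma 2.** Let $0\to A\to P\to E\to0$ be exact in $\mathcal C$ and $n\ge1$. There is an exact sequence of $S_n$-objects
$$0\to M_n\to\dots\to M_0\to E^{\otimes n}\to0,\qquad M_j=\mathrm{Ind}_{S_j\times S_{n-j}}^{S_n}\big(\mathrm{sgn}_{S_j}\otimes A^{\otimes j}\otimes P^{\otimes(n-j)}\big).\tag{2}$$
If $M_0,\dots,M_{n-1}$ are $S_n$-projective, then for all $m\in\mathbb Z$, $b\ge0$
$$\hat H^m(S_n,\mathrm{sgn}^b\otimes E^{\otimes n})\cong\hat H^{m+n}(S_n,\mathrm{sgn}^{b+1}\otimes A^{\otimes n}).\tag{3}$$

*Proof.* Let $K=(A\to P)$ with $P$ in degree $0$ and $A$ in homological degree $1$. Then $K\to E$ is a quasi-isomorphism, and since $\otimes$ is biexact so is $K^{\otimes n}\to E^{\otimes n}$ (replace the factors one at a time; tensoring an acyclic bounded complex with a bounded complex gives an acyclic one). Complexes in $\mathcal C$ form a symmetric monoidal category with Koszul signs, so $S_n$ acts on $K^{\otimes n}$ and the map is equivariant. The degree-$j$ term is the sum over $j$-element subsets of positions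 carrying $A$; the stabilizer $S_j\times S_{n-j}$ of one subset acts with the sign of its $S_j$-part. This is $M_j$, and $M_n=\mathrm{sgn}\otimes A^{\otimes n}$.

For (3), cut the sequence into $n$ short exact sequences $0\to Z_j\to M_j\to Z_{j-1}\to0$, $0\le j\le n-1$, with $Z_{-1}=E^{\otimes n}$ and $Z_{n-1}=M_n$. After tensoring with $\mathrm{sgn}^b$ the middle terms stay projective, so each sequence raises the degree by one. $\square$

Take $n=p>2$ and $A=\mathbf 1$. For $0<j<p$ the object $M_j$ is induced from $S_j\times S_{p-j}$, whose order is prime to $p$, so it is $S_p$-projective for free. The only question is $M_0=P^{\otimes p}$. In $\mathrm{Vec}$ it is never projective for $P\ne0$: if $e_1$ is part of a basis of $P$, then $e_1^{\otimes p}$ spans a trivial direct summand over $C_p$. So we need a category with a nonzero $P$ for which $P^{\otimes p}$ is $C_p$-free. The functor that measures this is the next topic.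

## The Frobenius functor for $p>2$

Let $p>2$, $\mathcal C$ finite, $C_p=\langle g\rangle$ and $\nu=g-1$, so $\nu^p=0$.

**Definition (Frobenius functor).** For a $C_p$-object $M$ put $K_i=\ker\nu\cap\mathrm{im}\,\nu^{i-1}$ and $\Phi_i(M)=K_i/K_{i+1}$ for $1\le i\le p$ (it counts Jordan blocks of size $i$). Put $\Phi(M)=\bigoplus_{i<p}\Phi_i(M)\boxtimes L_i\in\mathcal C\boxtimes\mathrm{Ver}_p$ and
$$\mathrm{Fr}(X)=\Phi(X^{\otimes p}),\qquad\mathrm{Fr}_i(X)=\Phi_i(X^{\otimes p}),$$
with $C_p$ permuting the factors cyclically. $\mathcal C$ is *Frobenius exact* if $\mathrm{Fr}$ is exact.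

Examples: for $X=\mathbf k^d$ in $\mathrm{Vec}$, the $d$ tensors $e_k^{\otimes p}$ are fixed and the other basis tensors are permuted freely, so $\mathrm{Fr}(X)=\mathbf k^d\boxtimes L_1$. For $\psi\in\mathrm{sVec}$ a $p$-cycle is even and acts trivially on $\psi^{\otimes p}\cong\psi$, so $\mathrm{Fr}(\psi)=\psi\boxtimes L_1$.

**Lemma 3.** (i) $\mathrm{Fr}(X\otimes Y)\cong\mathrm{Fr}(X)\otimes\mathrm{Fr}(Y)$ naturally, and $\mathrm{Fr}(\mathbf 1)=\mathbf 1$. (ii) $\mathrm{Fr}$ sends split exact sequences to split exact sequences. (iii) $\mathrm{Fr}(X)=0$ iff $X^{\otimes p}$ is $C_p$-free, and $[X^{\otimes p}]=\sum_{i=1}^pi\,[\mathrm{Fr}_i(X)]$ in $\mathrm{Gr}(\mathcal C)$.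

*Proof.* **Step 1: $\Phi$ is semisimplification.** The aim is to see $\Phi$ as a monoidal functor in disguise. Let $A=\mathrm{End}(Q_0)^{op}$, so $\mathcal C=A\text{-mod}$ and $\omega$ is the forgetful functor. Let $\mathcal S:\mathrm{Rep}\,C_p\to\mathrm{Ver}_p$ be the semisimplification functor; it is additive, $\mathbf k$-linear and symmetric monoidal. An object of $\mathcal C\boxtimes\mathrm{Ver}_p$ is the same as an $A$-module in $\mathrm{Ver}_p$. I claim that $\Phi(M)$ is $\mathcal S(\omega M)$ with its induced $A$-action.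

For a $\mathbf kC_p$-module $N$ and $i<p$, $\mathrm{Hom}(L_i,\mathcal S(N))$ is $\mathrm{Hom}(J_i,N)=\ker\nu^i$ modulo negligible maps ($f$ is negligible if $\mathrm{tr}(hf)=0$ for all $h:N\to J_i$). An automorphism of $J_i$ is a nonzero scalar plus a nilpotent, with trace $i$ times the scalar, which is nonzero since $i<p$; a non-isomorphism is nilpotent with trace $0$. So $f:J_i\to N$ is negligible iff it is not a split monomorphism.

Let $f$ be given by $v\in\ker\nu^i$. It is a split monomorphism iff $\nu^{i-1}v\notin\mathrm{im}\,\nu^i$. Indeed, put $R=\mathbf k[\nu]/\nu^i$. If $\nu^{i-1}v\notin\mathrm{im}\,\nu^i$, choose a functional $\lambda$ on $N/\nu^iN$ with $\lambda(\nu^{i-1}v)\ne0$. The map $N\to R^*\cong J_i$, $w\mapsto(r\mapsto\lambda(rw))$, composed with $f:R\to N$, does not kill $\nu^{i-1}$, which spans the socle of $R$; so the composite is injective, hence an isomorphism. Conversely, if $\nu^{i-1}v=\nu^iw$, every map $N\to J_i$ kills it, so no composite $J_i\to N\to J_i$ is injective.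

Now $v\mapsto\nu^{i-1}v$ maps $\ker\nu^i$ onto $K_i$, and the preimage of $K_{i+1}$ consists of the negligible $v$. So $\mathrm{Hom}(L_i,\mathcal S(N))\cong\Phi_i(N)$ naturally. Naturality gives the compatibility with $A$.

**Step 2: $\otimes$ of $\mathcal C$ as a matrix construction.** The aim is to write $\otimes$ in terms that every additive functor respects. Since $\otimes$ is right exact in each variable, $M\otimes N=T\otimes_{A\otimes A}(M\otimes_{\mathbf k}N)$, where $T=Q_0\otimes Q_0$ is an $A$-$(A\otimes A)$-bimodule (true for $M=N=A$, and extended by free presentations). I claim that $T$ is projective as a right module. Let $S,S'$ be simple $A$-modules with projective resolutions $P_\bullet,P'_\bullet$. Then $P_\bullet\otimes_{\mathbf k}P'_\bullet$ is a projective resolution of $S\otimes_{\mathbf k}S'$ over $A\otimes A$, and applying $T\otimes_{A\otimes A}-$ gives the tensor product of $P_\bullet$ and $P'_\bullet$ in $\mathcal C$. By biexactness this has homology only in degree $0$. So $\mathrm{Tor}_1^{A\otimes A}(T,S\otimes_{\mathbf k}S')=0$.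 As $\mathbf k$ is algebraically closed, every simple $A\otimes A$-module is of this form; hence $\mathrm{Tor}_1(T,-)=0$ on finite-dimensional modules, and the finite-dimensional module $T$ is flat, thus projective.

So $T\cong e(A\otimes A)^r$ for an idempotent matrix $e$, with $A$ acting on the left through $e\,\mathrm{Mat}_r(A\otimes A)\,e$. Then $T\otimes_{A\otimes A}L=eL^r$ makes sense for an $A\otimes A$-module $L$ in any Karoubian additive $\mathbf k$-linear category, carries an $A$-action, and commutes with additive $\mathbf k$-linear functors.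

**Step 3: conclusion of (i).** For $C_p$-objects $M,N$, regard $\omega M\otimes\omega N$ as an $A\otimes A$-module in $\mathrm{Rep}\,C_p$. Apply $\mathcal S$ to $\omega(M\otimes N)=T\otimes_{A\otimes A}(\omega M\otimes\omega N)$:
$$\mathcal S\omega(M\otimes N)=T\otimes_{A\otimes A}(\mathcal S\omega M\otimes\mathcal S\omega N).$$
By Step 1 this says $\Phi(M\otimes N)\cong\Phi(M)\otimes\Phi(N)$, naturally. Since $(X\otimes Y)^{\otimes p}\cong X^{\otimes p}\otimes Y^{\otimes p}$ equivariantly and naturally, (i) follows; $\mathrm{Fr}(\mathbf 1)=\mathbf 1\boxtimes L_1$ is clear.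

**Step 4: (ii) and (iii).** $(X\oplus Z)^{\otimes p}$ is $X^{\otimes p}\oplus Z^{\otimes p}$ plus an object induced from the trivial group, since $p$ is prime and nonconstant words are permuted freely. On induced objects $\nu$ has only blocks of size $p$, so $\Phi$ kills them. Thus $\mathrm{Fr}$ of the inclusion of $X$ and of the projection to $Z$ are the inclusion and projection for $\mathrm{Fr}(X)\oplus\mathrm{Fr}(Z)$. This is (ii).

For (iii), $\omega\Phi_i(M)=\Phi_i(\omega M)$ is zero for all $i<p$ iff all Jordan blocks have size $p$. The surjection $\nu:\mathrm{im}\,\nu^{j-1}\to\mathrm{im}\,\nu^j$ has kernel $K_j$, so $[M]=\sum_{j=1}^p[K_j]=\sum_{i=1}^pi[\Phi_i(M)]$. $\square$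

**Lemma 4.** If $\mathcal C$ is finite and not Frobenius exact, then $\mathrm{Fr}(Q)=0$ for every projective $Q$.

*Proof.* Suppose $\mathrm{Fr}(Q)\neq0$ for some projective $Q$. Let $0\to X\to Y\to Z\to0$ be exact. The sequence tensored with $Q$ splits, since $Q\otimes Z$ is projective. By Lemma 3 (i), (ii), $\mathrm{Fr}(Q)\otimes(0\to\mathrm{Fr}X\to\mathrm{Fr}Y\to\mathrm{Fr}Z\to0)$ is split exact. Tensoring with a nonzero object of $\mathcal C\boxtimes\mathrm{Ver}_p$ is exact and faithful, so it kills no nonzero homology; and the complex itself has zero composite as $\mathrm{Fr}(0)=0$. So $0\to\mathrm{Fr}X\to\mathrm{Fr}Y\to\mathrm{Fr}Z\to0$ is exact, and $\mathcal C$ is Frobenius exact. $\square$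

So a failure of exactness is exactly what we want: it makes $Q^{\otimes p}$ free over $C_p$.

## $\mathrm{Ver}_{p^2}$ is not Frobenius exact

**Step 1: Frobenius–Perron dimension of $V=F(T_1)$.** The aim is the value $2\cos(\pi/p^2)$ for $n=2$, $p>2$. Let $x=\mathrm{FPdim}\,V=u+u^{-1}$ and $x_j=u^{p^j}+u^{-p^j}$. Let $U_j$ be the polynomial with $U_j(u+u^{-1})=\frac{u^{j+1}-u^{-j-1}}{u-u^{-1}}$. Tilting modules are determined by their characters, so in the split Grothendieck ring of $\mathrm{Tilt}(SL_2)$ each $T_j$ is an integer polynomial in $T_1$, namely its character. Hence $\mathrm{FPdim}\,F(T_j)$ is that polynomial evaluated at $x$. The character of $T_j$ is $U_j(x)$ for $j\le p-1$, and $T_{pb+p-1}=T_{p-1}\otimes T_b^{(1)}$, where $(1)$ is the Frobenius twist, which replaces $x$ by $x_1$.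

From $F(T_{p^2-1})=0$ we get $U_{p-1}(x)U_{p-1}(x_1)=U_{p^2-1}(x)=0$, so $x=2\cos\theta$ with $\theta=\pi k/p^2$, $1\le k<p^2$. For $j\le p-1$, $F(T_j)\ne0$, so $U_j(x)=\frac{\sin(j+1)\theta}{\sin\theta}>0$. Inductively, if $j\theta<\pi$ then $(j+1)\theta<2\pi$, and positivity of the sine gives $(j+1)\theta<\pi$; thus $p\theta<\pi$. For $b\le p-2$ also $pb+p-1<p^2-1$, so $U_{p-1}(x)U_b(x_1)>0$, i.e. $\sin((b+1)p\theta)>0$. The same induction with $p\theta$ in place of $\theta$ gives $(p-1)p\theta<\pi$, that is $k<p/(p-1)$, so $k=1$. Thus $\mathrm{FPdim}\,V=2\cos(\pi/p^2)$.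

**Lemma 5.** For $p>2$, $\mathrm{Ver}_{p^2}$ is not Frobenius exact.

*Proof.* **Step 2: exactness would preserve $\mathrm{FPdim}$.** Suppose $\mathrm{Fr}$ is exact. Then $f=\mathrm{FPdim}\circ\mathrm{Fr}$ is a ring homomorphism $\mathrm{Gr}(\mathrm{Ver}_{p^2})\to\mathbb R$. For $X\neq0$ the monomorphism $\mathbf 1\to X\otimes X^*$ gives a monomorphism $\mathbf 1\to\mathrm{Fr}(X)\otimes\mathrm{Fr}(X^*)$, so $\mathrm{Fr}(X)\ne0$ and $f(X)>0$. The vector of values of $f$ on simple objects is then a strictly positive eigenvector, with eigenvalue $f(X)$, of the nonnegative matrix of multiplication by $X$; so $f(X)$ is its spectral radius, i.e. $f=\mathrm{FPdim}$.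

**Step 3: two equations for $d=\mathrm{FPdim}\,V$.** Since $\mathrm{FPdim}\,\mathrm{Fr}(V)=d=2\cos(\pi/p^2)<2$, $\mathrm{Fr}(V)$ is simple, say $Y\boxtimes L_i$ with $1\le i\le p-1$. With $y=\mathrm{FPdim}\,Y$ and $[i]=\mathrm{FPdim}\,L_i$, Lemma 3 (iii) gives
$$d=y[i],\qquad d^p=iy+p\,\mathrm{FPdim}(\mathrm{Fr}_p(V)).\tag{4}$$

**Step 4: a contradiction in cyclotomic integers.** Let $\overline{\mathbb Z}$ be the ring of algebraic integers and $\eta=-q$, a primitive $p$-th root of $1$. Then $[i]=\sum_{l=0}^{i-1}q^{i-1-2l}=(-1)^{i-1}\sum_l\eta^{i-1-2l}\equiv(-1)^{i-1}i$ mod $(1-\eta)\overline{\mathbb Z}$, and $(1-\eta)\mid p$. So (4) yields $d^p\equiv iy\equiv\pm d$ mod $(1-\eta)$ for one choice of sign. Let $\zeta=e^{\pi\sqrt{-1}/p^2}=-\xi$, with $\xi$ a primitive $p^2$-th root of $1$. Then $d=-(\xi+\xi^{-1})$ and $d^p\equiv-(\xi^p+\xi^{-p})$ mod $p$. Hence $1-\eta$ divides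
$$\xi^p+\xi^{-p}\mp(\xi+\xi^{-1})=\xi^{-p}(\xi^{p-1}\mp1)(\xi^{p+1}\mp1),$$
where $\xi^{p\pm1}$ are primitive $p^2$-th roots of $1$. Let $\Phi_{p}(z)$ and $\Phi_{p^2}(z)=\Phi_p(z^p)$ denote the cyclotomic polynomials here. For the lower sign, the right side is a unit because $\Phi_{p^2}(-1)=\Phi_p(-1)=1$; but $1-\eta$ is not a unit. For the upper sign its norm from $\mathbb Q(\xi)$ to $\mathbb Q$ is, up to sign, $\Phi_{p^2}(1)^2=p^2$. The norm of $1-\eta$ is $p^p$, since $1-\eta$ has norm $p$ from $\mathbb Q(\eta)$ and $[\mathbb Q(\xi):\mathbb Q(\eta)]=p$. Divisibility would force $p\le2$. Contradiction. $\square$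

## Sign cohomology of $S_p$ and the counterexample for $p>2$

**Lemma 6.** For $p>2$, $m\ge1$, $b\in\{0,1\}$: $H^m(S_p,\mathrm{sgn}^b)$ is $\mathbf k$ if $\lceil m/2\rceil\equiv b\frac{p-1}2$ mod $(p-1)$, and $0$ otherwise.

*Proof.* $C_p$ is a Sylow subgroup with normalizer $C_p\rtimes\mathbb F_p^*$, and $C_p\cap gC_pg^{-1}=1$ for $g$ outside the normalizer. By the stable element theorem (Cartan–Eilenberg XII.10.1) and since $\mathrm{sgn}$ is trivial on $C_p$, $H^m(S_p,\mathrm{sgn}^b)=(H^m(C_p,\mathbf k)\otimes\mathrm{sgn}^b)^{\mathbb F_p^*}$; stability at the trivial intersections is no condition as $m\ge1$. Now $H^*(C_p,\mathbf k)=\wedge[x]\otimes\mathbf k[y]$ with $x$ in degree $1$ and $y=\beta x$ its Bockstein. So $\mathbb F_p^*$ acts on $x$ and $y$ by the same character $\theta$, of order $p-1$. The group $H^{2l}$ is spanned by $y^l$ and $H^{2l-1}$ by $xy^{l-1}$; hence $H^m=\theta^{\lceil m/2\rceil}$. A generator of $\mathbb F_p^*$ acts on $\mathbb F_p$ as a $(p-1)$-cycle, an odd permutation, so $\mathrm{sgn}|_{\mathbb F_p^*}=\theta^{(p-1)/2}$.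 The invariants are nonzero iff $\lceil m/2\rceil+b\frac{p-1}2\equiv0$, which is the stated condition. $\square$

**Proof of Theorem A(a).** Let $\mathcal C=\mathrm{Ver}_{p^2}$, or any finite $\mathcal C$ that is not Frobenius exact. Let $Q\ne0$ be projective, $P=Q\otimes Q^*$ and $E=\mathrm{coker}(\mathrm{coev}:\mathbf 1\hookrightarrow P)$. By Lemmas 4 and 3 (iii), $Q^{\otimes p}$ is $C_p$-free, hence $S_p$-projective. So $M_0=P^{\otimes p}\cong Q^{\otimes p}\otimes Q^{*\otimes p}$ is $S_p$-projective by Lemma 1 (b). For $0<j<p$, $M_j$ is projective, being induced from a group of order prime to $p$. By (3) with $b=0$, $A=\mathbf 1$, and Lemma 6,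
$$\hat H^{-1}(S_p,E^{\otimes p})=H^{p-1}(S_p,\mathrm{sgn})\otimes\mathbf 1=\mathbf 1,\qquad\hat H^0(S_p,E^{\otimes p})=H^p(S_p,\mathrm{sgn})\otimes\mathbf 1=0,$$
since $\lceil\frac{p-1}2\rceil=\frac{p-1}2$, while $\lceil\frac p2\rceil=\frac{p+1}2\not\equiv\frac{p-1}2$ mod $p-1$, as $p-1\ge2$. Now (1) and $\Gamma^pE\cong(S^pE^*)^*$ give $0\to\mathbf 1\to S^pE\to(S^pE^*)^*\to0$. $\square$

Note the parity. The degrees $2l-1$ and $2l$ carry the same character $\theta^l$ of $\mathbb F_p^*$. Degrees $-1,0$ form such a pair; the shift by the odd number $p$ moves them to $p-1,p$, which do not.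

## Characteristic $2$: why $A=\mathbf 1$ fails for $S_4$, and what replaces it

Let $p=2$. By the first sentence of Theorem B nothing happens below degree $4$, so we need $S_4$. Repeating the construction with $A=\mathbf 1$ stops at $M_3=\mathrm{Ind}_{S_3}^{S_4}(\mathbf 1^{\otimes3}\otimes P)$. Restricted to $S_3$ it has $P$ with trivial action as a summand, and for a transposition this has Tate cohomology $P\ne0$. So $M_3$ is not $S_4$-projective. We need instead an object $A=U$ whose square is free over the transposition. A second obstacle is $M_0$: the Sylow $2$-subgroup of $S_4$ has order $8$, and freeness over one transposition is not enough. The replacements will be found in $\mathrm{Ver}_8$.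

**Notation.** For a $\mathbb Z/2$-object $M$ with generator $g$ put $\hat H(M)=\ker(1-g)/\mathrm{im}(1-g)$. All $\hat H^m(\mathbb Z/2,M)$ equal $\hat H(M)$, so a short exact sequence gives a natural exact triangle $\hat H(M')\to\hat H(M)\to\hat H(M'')\to\hat H(M')$. Induced objects ($L\oplus L'$ with $g$ interchanging the summands) have $\hat H=0$. For $p=2$ we write $\mathrm{Fr}(X)=\hat H(X^{\otimes2})$ with $g=c_{X,X}$. For example $\mathrm{Fr}(\mathbf 1)=\mathbf 1$.

Then $\mathrm{Fr}(X\oplus Y)=\mathrm{Fr}X\oplus\mathrm{Fr}Y$ via inclusions or projections, because the mixed part is induced. By Lemma 1 (a), (b), $\mathrm{Fr}(X)=0$ implies $\mathrm{Fr}(X\otimes Z)=0$ for all $Z$.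

For $\eta:0\to A\to Y\to B\to0$ put $F_1=A\otimes Y+Y\otimes A\subset Y^{\otimes2}$. Then $Y^{\otimes2}/F_1=B^{\otimes2}$, and $F_1/A^{\otimes2}=A\otimes B\oplus B\otimes A$ is induced, so $\hat H(F_1)=\mathrm{Fr}(A)$. We get an exact triangle, natural in $\eta$:
$$\mathrm{Fr}(A)\to\mathrm{Fr}(Y)\to\mathrm{Fr}(B)\xrightarrow{\ \delta_\eta\ }\mathrm{Fr}(A).\tag{5}$$

**The object $V$.** Let $\mathcal C=\mathrm{Ver}_8$ and $V=F(T_1)$. The modules $T_1,T_3,T_7$ have characters $x$, $xx_1$, $xx_1x_2$, with $F(T_1),F(T_3)\ne0=F(T_7)$. So $x,x_1>0$ and $x_2=0$; from $x_2=x_1^2-2$ and $x_1=x^2-2$ we get $(\mathrm{FPdim}\,V)^2=2+\sqrt2$. Since $\mathrm{FPdim}\,V<2$, $V$ is simple. For the $2$-dimensional $SL_2$-module with its invariant form, $v\otimes w-w\otimes v=\mathrm{ev}(v,w)(e_1\otimes e_2-e_2\otimes e_1)$. Hence in $\mathcal C$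
$$1-c_{V,V}=\mathrm{coev}\circ\mathrm{ev},\qquad\mathrm{ev}\circ\mathrm{coev}=2=0,\tag{6}$$
where $\mathrm{ev}:V\otimes V\to\mathbf 1$ is a nondegenerate pairing (an epimorphism) and $\mathrm{coev}:\mathbf 1\to V\otimes V$ is a monomorphism. By Schur's lemma $\mathrm{Hom}(\mathbf 1,V^{\otimes2})$ and $\mathrm{Hom}(V^{\otimes2},\mathbf 1)$ are one-dimensional. Put
$$T=V^{\otimes2},\qquad R=\ker\mathrm{ev}=\Gamma^2V,\qquad U=R/\mathrm{im}(\mathrm{coev}),$$
so $\mathrm{FPdim}\,R=1+\sqrt2$ and $\mathrm{FPdim}\,U=\sqrt2$.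

## The object $U\in\mathrm{Ver}_8$ and the braiding on $U\otimes U$

The aim of this section is $\mathrm{Fr}(U)=0$.

**Step 1: $U$ is simple, self-dual and of dimension $0$.** It is simple since $\sqrt2<2$. Any isomorphism $T\cong T^*$ carries $\mathrm{im}(\mathrm{coev})$, the unique subobject $\mathbf 1$ of $T$, to $\mathrm{im}(\mathrm{ev}^*)$, and $\ker\mathrm{ev}$ to $\ker(\mathrm{coev}^*)$; so $U\cong\ker(\mathrm{coev}^*)/\mathrm{im}(\mathrm{ev}^*)=U^*$. Also $\dim U=\dim V^{\otimes2}-2=4-2=0$ in $\mathbf k$.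

**Step 2: the spanning maps $s$ and $t$.** We want relations between generators of the one-dimensional spaces $\mathrm{Hom}(\mathbf 1,U^{\otimes2})\ni s$ and $\mathrm{Hom}(U^{\otimes2},\mathbf 1)\ni t$. Let $\mathrm{ev}_U:U^*\otimes U\to\mathbf 1$ and $\mathrm{coev}_U:\mathbf 1\to U\otimes U^*$ be the duality maps. Then $s=(1\otimes\psi)\mathrm{coev}_U$ and $t=\mathrm{ev}_U(\varphi\otimes1)$ with isomorphisms $\psi:U^*\to U$, $\varphi:U\to U^*$.

First, $ts=0$. By one-dimensionality $t=\mathrm{ev}_U\,c_{U,U^*}(1\otimes\varphi')$ for some isomorphism $\varphi':U\to U^*$, so $ts=\mathrm{ev}_U\,c_{U,U^*}(1\otimes\varphi'\psi)\mathrm{coev}_U$. As $\varphi'\psi$ is a scalar, this is a multiple of $\dim U=0$.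

Second, by the zigzag identity,
$$(t\otimes1)(1\otimes s)=\big[(\mathrm{ev}_U\otimes1)(1\otimes1\otimes\psi)(1\otimes\mathrm{coev}_U)\big]\varphi=\psi\varphi=:\kappa\,\mathrm{id}_U,\qquad\kappa\ne0 .$$
Since $s\otimes s=(1\otimes1\otimes s)s$, it follows that
$$(1\otimes t\otimes1)(s\otimes s)=\kappa s.\tag{7}$$

**Step 3: the shape of $c_{U,U}$.** Put $P:=U^{\otimes2}$, with $\mathrm{FPdim}\,P=2$. As $ts=0$ and both $\ker t$ and $\mathrm{im}\,s$ have $\mathrm{FPdim}$ $1$, $\ker t=\mathrm{im}\,s$; so $P$ is an extension of $\mathbf 1$ by $\mathbf 1$. From $\mathrm{Hom}(P,\mathbf 1)=\mathbf k$ we get $\dim\mathrm{End}(P)\le2$. The endomorphism $st$ is nonzero with $(st)^2=0$, so $\mathrm{End}(P)=\langle1,st\rangle$. Write $c_{U,U}=a+\lambda st$. From $c_{U,U}^2=1$ and characteristic $2$, $a^2=1$, so $a=1$: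
$$c_{U,U}=1+\lambda st.\tag{8}$$

**Step 4: $\lambda\ne0$.** We distinguish $c_{U,U}$ from the identity by a partial trace over the second factor. That of $\mathrm{id}_{U\otimes U}$ is $\dim(U)\,\mathrm{id}_U=0$. That of $c_{U,U}$ is
$$(1\otimes\mathrm{ev}_U)(1\otimes c_{U,U^*})(c_{U,U}\otimes1)(1\otimes\mathrm{coev}_U)=(1\otimes\mathrm{ev}_U)\,c_{U,U\otimes U^*}(1\otimes\mathrm{coev}_U)=(1\otimes\mathrm{ev}_U)(\mathrm{coev}_U\otimes1)=\mathrm{id}_U\ne0,$$
by the hexagon, naturality of the braiding and the zigzag identity. So $c_{U,U}\neq\mathrm{id}$.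

**Step 5: $\mathrm{Fr}(U)=0$.** Put $s'=\lambda s$ and $d=s't=1-c_{U,U}$. Then $\ker d=\ker t=\mathrm{im}\,s=\mathrm{im}\,d$, so $\mathrm{Fr}(U)=0$. Hence also $\mathrm{Fr}(P)=\mathrm{Fr}(U\otimes U)=0$.

## The object $X=V\otimes U$: its fourth power is $S_4$-projective

Let $X=V\otimes U$. By the previous section $\mathrm{Fr}(X)=0$. For the group of order $8$ we shall need more: $\mathrm{Fr}(\Gamma^2X)=0$.

**Step 1: a description of $\Gamma^2X$.** The aim is a manageable model. Since $\mathrm{Fr}(X)=0$, the kernel and image of $1-c_{X,X}$ agree, so $\Gamma^2X=\mathrm{im}(1-c_{X,X})\cong X^{\otimes2}/\ker(1-c_{X,X})=S^2X=:D$, and $\mathrm{FPdim}\,D=\frac12\mathrm{FPdim}(T\otimes P)=2+\sqrt2$. On $X^{\otimes2}\cong T\otimes P$ we have $c_{X,X}=c_{V,V}\otimes c_{U,U}=(1-h)(1-d)$ with $h=\mathrm{coev}\circ\mathrm{ev}$ on $T$, $d$ on $P$, $h^2=d^2=0$, $hd=dh$. In characteristic $2$, $1-c_{X,X}=h+d+hd=(h+d)(1+h)$ with $1+h$ invertible. So $D=\mathrm{coker}(h\otimes1+1\otimes d)$.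

Let $W=T\times_{\mathbf 1}P=\ker(\mathrm{ev}-t:T\oplus P\to\mathbf 1)$ and $B=W/\mathrm{im}(\mathrm{coev},s')$. The map $(\mathrm{id}\otimes t,\mathrm{ev}\otimes\mathrm{id}):T\otimes P\to T\oplus P$ lands in $W$, as both routes to $\mathbf 1$ are $\mathrm{ev}\otimes t$. It is onto $W$: its $T$-component is onto $T$, and it sends $\ker(\mathrm{id}\otimes t)=T\otimes\mathrm{im}\,s'$ onto $\{0\}\times\mathrm{im}\,s'=\ker(W\to T)$. Composed with $h\otimes1+1\otimes d$ it gives $(\mathrm{coev},s')\circ(\mathrm{ev}\otimes t)$, because $\mathrm{ev}\circ h=0$ and $td=ts't=0$. So it induces an epimorphism $D\to B$. As $\mathrm{FPdim}\,B=(2+\sqrt2)+2-1-1=\mathrm{FPdim}\,D$, we get $D\cong B$.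

**Step 2: four extensions of $\mathbf 1$.** The aim is to compute $\mathrm{Fr}(B)$ from (5) by naturality. Let $\iota=\mathrm{coev}:\mathbf 1\to R$. We have exact sequences
$$\eta_T:0\to R\to T\xrightarrow{\mathrm{ev}}\mathbf 1\to0,\qquad\eta_P:0\to\mathbf 1\xrightarrow{s'}P\xrightarrow{t}\mathbf 1\to0,$$
$$\eta_W:0\to R\oplus\mathbf 1\to W\to\mathbf 1\to0,\qquad\eta_B:0\to R\to B\to\mathbf 1\to0,$$
and morphisms, identical on the quotient $\mathbf 1$: $\eta_W\to\eta_T$ and $\eta_W\to\eta_P$ (the projections on $R\oplus\mathbf 1$), and $\eta_W\to\eta_B$. The last one is $(\mathrm{id},\iota):R\oplus\mathbf 1\to R$ on subobjects, which in characteristic $2$ is the quotient by the image of $(\iota,\mathrm{id})$.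

**Step 3: $\delta_{\eta_T}=0$.** It suffices that $\mathrm{Fr}(T)\to\mathrm{Fr}(\mathbf 1)=\mathbf 1$ is an epimorphism, and for this that $\mathrm{ev}\otimes\mathrm{ev}:\Gamma^2T\to\mathbf 1$ is nonzero. The pairing $(\mathrm{ev}\otimes\mathrm{ev})\circ(1\otimes c\otimes1)$ of $T=V^{\otimes2}$ with itself is nondegenerate. If it vanished on $R\otimes R$, then $R$ would embed in $(T/R)^*$, impossible as $\mathrm{FPdim}\,R=1+\sqrt2>1$. Now $1\otimes c\otimes1$ conjugates $(12)(34)$ to $(13)(24)$, the swap of the two factors $T$. As $(12)(34)$ is trivial on $R\otimes R=\Gamma^2V\otimes\Gamma^2V$, the map $1\otimes c\otimes1$ sends $R\otimes R$ into $\Gamma^2T$. So $\mathrm{ev}\otimes\mathrm{ev}$ is nonzero on $\Gamma^2T$.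

**Step 4: $\delta_{\eta_P}$ and $\mathrm{Fr}(\iota)$ are isomorphisms.** The first since $\mathrm{Fr}(P)=0$ in (5) for $\eta_P$. The second by (5) for $0\to\mathbf 1\xrightarrow{\iota}R\to U\to0$ and $\mathrm{Fr}(U)=0$.

**Step 5: $\mathrm{Fr}(\Gamma^2X)=0$.** By naturality, $\delta_{\eta_W}=(\delta_{\eta_T},\delta_{\eta_P})=(0,\delta_{\eta_P})$ in $\mathrm{Hom}(\mathbf 1,\mathrm{Fr}(R)\oplus\mathrm{Fr}(\mathbf 1))$, and then $\delta_{\eta_B}=\mathrm{Fr}(\iota)\circ\delta_{\eta_P}$, an isomorphism. By (5) for $\eta_B$, $\mathrm{Fr}(D)=\mathrm{Fr}(B)=0$.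

**Step 6: $X^{\otimes4}$ is $S_4$-projective.** We climb through a normal series. Let $G=S_2\wr S_2\subset S_4$ be a Sylow $2$-subgroup and $H=\langle(12),(34)\rangle\lhd G$. Since $\mathrm{Fr}(X)=0$, $X^{\otimes2}\otimes X^{\otimes2}$ is $\langle(12)\rangle$-free, with invariants $\Gamma^2X\otimes X^{\otimes2}$, which are free over $\langle(34)\rangle$; so it is $H$-free by Lemma 1 (c). Its $H$-invariants are $\Gamma^2X\otimes\Gamma^2X$, on which $G/H$ acts by the braiding; this is free since $\mathrm{Fr}(\Gamma^2X)=0$. By Lemma 1 (c) $X^{\otimes4}$ is $G$-free, and by Lemma 1 (a) it is $S_4$-projective.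

## The cohomology of $S_4$ in $U^{\otimes4}$

Let $M=U^{\otimes4}=P\otimes P$ with its $S_4$-action. We show $H^3(S_4,M)=0$ and $H^4(S_4,M)\cong\mathbf 1$. Let $V_4\lhd A_4\lhd S_4$ with $V_4$ the normal Klein group, and let $Y=\mathbf k^3/(1,1,1)$ be the $2$-dimensional simple module of $S_3=S_4/V_4$. On $C_3$ it is $\chi\oplus\chi^2$ with $\chi$ of order $3$.

**Step 1: $I:=\mathrm{Hom}(\mathbf 1,M)\cong Y$.** Since $U\cong U^*$, $\dim I=\dim\mathrm{End}(U^{\otimes2})=2$. Let $\alpha=s\otimes s$. It is fixed by $G$: by (8) and $ts=0$, $c_{U,U}s=s$, and $c_{P,P}(s\otimes s)=s\otimes s$ by naturality. So $\alpha$ has at most three translates $\alpha,\beta,\gamma$, attached to the cosets of $G$, i.e. to the pairings $12|34$, $13|24$, $14|23$. The group $V_4$ lies in all conjugates of $G$ and fixes them. By naturality,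
$$\gamma=(1\otimes c_{U,P})(s\otimes s)=(1\otimes c_{U,P})(1\otimes1\otimes s)s=(1\otimes s\otimes1)s .$$
By (8) and (7), $\beta=(23)\alpha=\alpha+\lambda s_{23}t_{23}(s\otimes s)=\alpha+\lambda\kappa\gamma$.

If $\beta$ were a multiple of $\alpha$, then $(23)^2=1$ and characteristic $2$ would give $\beta=\alpha$, so $\gamma=0$ (as $\lambda\kappa\neq0$), absurd for a translate of $\alpha\ne0$. So $\alpha,\beta$ is a basis of $I$. Also $\beta\ne\gamma$, since a 3-cycle would turn $\beta=\gamma$ into $\alpha=\beta$. Applying $(12)$, which fixes $\alpha$ and exchanges $\beta,\gamma$: $\gamma=\alpha+\lambda\kappa\beta$. Subtracting, $(1+\lambda\kappa)(\beta-\gamma)=0$, so $\lambda\kappa=1$ and $\alpha+\beta+\gamma=0$. So $I$ is the quotient of the permutation module $\mathbf k^3$ by $(1,1,1)$, i.e. $I\cong Y$.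

**Step 2: an exact sequence $0\to Y\otimes\mathbf 1\to M\to Y\otimes\mathbf 1\to0$.** We have $I\otimes\mathbf 1\hookrightarrow M$. Since $M^*\cong M$ as $S_4$-objects, dually there is an epimorphism $M\to I^*\otimes\mathbf 1\cong Y\otimes\mathbf 1$, with kernel $K'$. All composition factors of $M=P\otimes P$ are $\mathbf 1$, and there are four. The composite $I\otimes\mathbf 1\to Y\otimes\mathbf 1$ comes from an $S_4$-map $I\to Y$ of simple modules, so it is $0$ or an isomorphism. If it were an isomorphism, then $M=(I\otimes\mathbf 1)\oplus K'$ and $\mathrm{Hom}(\mathbf 1,K')=0$, impossible since $K'\ne0$ has all composition factors $\mathbf 1$. So it is $0$, and comparing lengths, $I\otimes\mathbf 1=K'$.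

**Step 3: reduction to a $\mathbf kS_4$-module.** Let $\omega'=\mathrm{Hom}(P(\mathbf 1),-)$ with $P(\mathbf 1)$ the projective cover of $\mathbf 1$. It is exact, and on objects with all composition factors $\mathbf 1$ it is faithful with $\dim\omega'=\text{length}$. Put $\bar M=\omega'(M)$. Then $0\to Y\to\bar M\to Y\to0$ and $\omega'H^m(S_4,M)=H^m(S_4,\bar M)$. Moreover $V_4$ acts nontrivially on $\bar M$: $(12)(34)$ acts on $M=P\otimes P$ by $(1+d)\otimes(1+d)$, and $\big((1+d)\otimes(1+d)-1\big)(1\otimes s)=d\otimes s\neq0$ because $ds=s'ts=0$.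

**Step 4: $\bar M$ is induced from $A_4$.** We find an $A_4$-submodule of half the dimension. Fix $C_3\subset A_4$, and let $J$ be the augmentation ideal of $\mathbf kV_4$. As $J/J^2\cong V_4\otimes_{\mathbb F_2}\mathbf k=\chi\oplus\chi^2$, $J$ has generators $a,b$ of $C_3$-weights $\chi,\chi^2$. $J$ kills the sub and the quotient $Y$, so $J^2\bar M=0$ and $J\bar M\subset Y$. Let $y_\chi,y_{\chi^2}$ be weight vectors of the sub $Y$, let $m\in\bar M$ have weight $\chi$ and lift a weight vector of the quotient, let $\tau$ be a transposition normalizing $C_3$, and $m'=\tau m$, of weight $\chi^2$. As $\bar M$ has no vectors of weight $1$, $bm=0$ and $am'=0$; and $am=\mu y_{\chi^2}$, $bm'=\mu'y_\chi$. So $N=\langle m,y_{\chi^2}\rangle$ is an $A_4$-submodule, $\tau N=\langle m',y_\chi\rangle$, and $\bar M=N\oplus\tau N=\mathrm{Ind}_{A_4}^{S_4}N$. If $\mu=0$, $V_4$ would act trivially on $N$, on $\tau N$ (it is normal) and on $\bar M$; so $\mu\ne0$. By Shapiro's lemma, and since $[A_4:V_4]=3$ is invertible, $H^m(S_4,\bar M)=H^m(A_4,N)=H^m(V_4,N)^{C_3}$.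

**Step 5: the computation.** $H^*(V_4,\mathbf k)=\mathbf k[z_a,z_b]$ with $z_a,z_b\in H^1=(J/J^2)^*$ dual to $a,b$, of weights $\chi^{-1}=\chi^2$ and $\chi^{-2}=\chi$. In the long exact sequence of $0\to\chi^2\to N\to\chi\to0$ (with $\chi^2$ spanned by $y_{\chi^2}$), the connecting map is multiplication by the class of the cocycle $g\mapsto(g-1)m$. Since $g-1\equiv z_a(g)a+z_b(g)b$ mod $J^2$, this class is $\mu z_a$, and multiplication by it is injective. So $H^m(V_4,N)\cong(\mathbf k[z_a,z_b]/(z_a))_m\otimes\chi^2=\mathbf kz_b^m\otimes\chi^2$ has weight $\chi^{m+2}$. Thus $H^m(S_4,\bar M)$ is $\mathbf k$ if $m\equiv1$ mod $3$ and $0$ otherwise. As $H^m(S_4,M)$ is a subquotient of a power of $M$, its composition factors are all $\mathbf 1$, and its length is $\dim H^m(S_4,\bar M)$. Hence $H^3(S_4,M)=0$ and $H^4(S_4,M)\cong\mathbf 1$.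

## The counterexample in $\mathrm{Ver}_8$

**Proof of Theorem A(b).** Let $P'=X\otimes X^*\otimes U$, embed $U\hookrightarrow P'$ by $\mathrm{coev}_X\otimes\mathrm{id}_U$, and let $E=P'/U$.

**Step 1: projectivity in Lemma 2 with $n=4$, $A=U$, $P=P'$.** Signs are trivial as $p=2$. $M_0=P'^{\otimes4}\cong X^{\otimes4}\otimes(X^*\otimes U)^{\otimes4}$ is $S_4$-projective, since $X^{\otimes4}$ is, by Lemma 1 (b). Next, $\mathrm{Fr}(P')=\mathrm{Fr}(U)=0$. The object $U\otimes P'^{\otimes3}$ is projective over $S_1\times S_3$, because a Sylow $2$-subgroup is generated by a transposition of two factors $P'$, over which $P'^{\otimes2}$ is free. The object $U^{\otimes3}\otimes P'$ over $S_3\times S_1$ is treated in the same way, with two factors $U$. The object $U^{\otimes2}\otimes P'^{\otimes2}$ over $S_2\times S_2$ is free over the first $S_2$, with invariants $\Gamma^2U\otimes P'^{\otimes2}$ free over the second; use Lemma 1 (c). Inducing, $M_1,M_2,M_3$ are $S_4$-projective.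

**Step 2: degree $4$.** By (3),
$$\hat H^{-1}(S_4,E^{\otimes4})=H^3(S_4,U^{\otimes4})=0,\qquad\hat H^0(S_4,E^{\otimes4})=H^4(S_4,U^{\otimes4})\cong\mathbf 1,$$
and (1) gives $0\to S^4E\to\Gamma^4E=(S^4E^*)^*\to\mathbf 1\to0$.

**Step 3: $\wedge E=SE$.** Apply Lemma 2 with $n=2$: $M_0=P'^{\otimes2}$ is free and $M_1$ is induced from the trivial group. So $\mathrm{Fr}(E)=\hat H^2(\mathbb Z/2,U^{\otimes2})=\mathrm{Fr}(U)=0$, i.e. $\ker(1-c_{E,E})=\mathrm{im}(1-c_{E,E})$. Thus $\wedge E$ and $SE$ have the same relations. Dualizing, the same holds for $E^*$. $\square$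

## Exterior powers through the odd line

**Proof of Theorem A(c).** *Symmetric powers.* Since $\dim\Gamma^iE=\dim(S^iE^*)^*=\dim S^iE^*$, Theorem A(a) gives $\dim S^pE=\dim S^pE^*+1$ for $p>2$, and (b) gives $\dim S^4E^*=\dim S^4E+1$ for $p=2$. So with $i=P_p$ the dimensions differ, hence $\mathrm{Dim}_+E\ne\mathrm{Dim}_+E^*$. Since $\dim(S^iE)^*=\dim S^iE\neq\dim S^iE^*$ and $\dim$ factors through $\mathrm{Gr}(\mathcal C)$, also $[(S^iE)^*]\ne[S^iE^*]$.

*Exterior powers.* For $p=2$ the same $E$ works, as $\wedge E=SE$ and $\wedge E^*=SE^*$. For $p>2$ take $E_-=\psi\otimes E\in\mathcal C\boxtimes\mathrm{sVec}$. Up to the factor $\psi^{\otimes2}$, $c_{E_-,E_-}$ is $-c_{E,E}$, so $\mathrm{Ker}(1-c_{E_-,E_-})$ corresponds to $\mathrm{Ker}(1+c_{E,E})=\mathrm{Im}(1-c_{E,E})$. Hence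
$$\wedge^jE_-=\psi^{\otimes j}\otimes S^jE,\qquad\wedge^jE_-^*=(\psi^*)^{\otimes j}\otimes S^jE^*,\tag{9}$$
with dimensions $(-1)^j\dim S^jE$ and $(-1)^j\dim S^jE^*$. These differ for $j=p$; hence $\mathrm{Dim}_-$ and the Grothendieck classes differ too. $\square$

## All degrees from $P_p$ on

**Lemma 7.** As graded objects, $S(X\oplus Y)=SX\otimes SY$ and $\wedge(X\oplus Y)=\wedge X\otimes\wedge Y$. Hence $\mathrm{Dim}_\pm$ are additive on direct sums; and $\mathrm{Dim}_\pm(\mathbf 1)=1$.

*Proof.* Put $\epsilon=1$ for $S$ and $\epsilon=-1$ for $\wedge$. On $X\otimes Y\oplus Y\otimes X$, $1-c$ has image $\{b-c_{Y,X}(b)\}$ and kernel $\{b+c_{Y,X}(b)\}$, where $b$ runs over $Y\otimes X$. So in both cases the mixed relations are $b-\epsilon c_{Y,X}(b)$. Let $\mathcal R=TX\otimes TY$ be the algebra in which $TY$ moves past $TX$ by the braiding times $\epsilon^{kl}$ in degrees $k,l$; it is the tensor product of two algebras in graded objects of $\mathcal C$ with the braiding so signed. The map $T(X\oplus Y)\to\mathcal R$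 kills the mixed relations. Conversely, modulo these relations every word in $X,Y$ can be reordered with the letters $X$ first, so $TX\otimes TY$ maps onto the quotient $T(X\oplus Y)/(\text{mixed relations})$; composed with the map to $\mathcal R$ this is the identity. So the quotient is $\mathcal R$.

Let $I_X,I_Y$ be the defining ideals of $SX,SY$ (or $\wedge X,\wedge Y$). By naturality of the braiding, $I_X\otimes TY$ and $TX\otimes I_Y$ are two-sided ideals of $\mathcal R$. So the remaining relations, in $X^{\otimes2}$ and $Y^{\otimes2}$, generate $I_X\otimes TY+TX\otimes I_Y$, and the quotient is $SX\otimes SY$ (or $\wedge X\otimes\wedge Y$). Additivity follows from $(1+z)^{t+t'}=(1+z)^t(1+z)^{t'}$. Finally $S\mathbf 1$ has series $\sum z^j=(1-z)^{-1}$, and $\wedge\mathbf 1=\mathbf 1\oplus\mathbf 1$ has series $1+z$. $\square$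

Now let $E$ be as in Theorem A, $t=\mathrm{Dim}_+E$, $t'=\mathrm{Dim}_+E^*$ and $\delta=t-t'$. By the first sentence of Theorem B, $\delta\in P_p\mathbb Z_p$.

**Step 1: $\delta/P_p$ is a unit.** We compare the coefficients of $z^{P_p}$. The coefficient of $z^i$ in $(1-z)^{-u}$ is $\binom{u+i-1}i$ mod $p$: this holds for $u\in\mathbb N$, and both sides are locally constant in $u\in\mathbb Z_p$. For $i=P_p$ it is the digit of $u+P_p-1$ at $P_p$. When $t$ is replaced by $t-\delta$ with $P_p\mid\delta$, this digit changes by $-\delta/P_p$ mod $p$. Since $\dim S^{P_p}E$ and $\dim S^{P_p}E^*$ differ by $\pm1$, $\delta/P_p\in\mathbb Z_p^\times$.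

**Step 2: symmetric powers in degree $i\ge P_p$.** We add copies of $\mathbf 1$ to sweep through $\mathbb Z_p$. Let $X_m=E\oplus\mathbf 1^m$; then $\mathrm{Dim}_+X_m=t+m$ and $\mathrm{Dim}_+X_m^*=t'+m$. Suppose $\dim S^iX_m=\dim S^iX_m^*$ for all $m\ge0$. Then the locally constant function $g(u)=\binom{u+i-1}i$ mod $p$ satisfies $g(u+\delta)=g(u)$ for $u\in t'+\mathbb N$, hence for all $u\in\mathbb Z_p$ by density. So $g$, and with it $u\mapsto\binom ui$ mod $p$, is invariant under $\overline{\mathbb Z\delta}=P_p\mathbb Z_p$. Let $i_jp^j$ be the leading term of the $p$-adic expansion of $i$; as $i\ge P_p$, $P_p\mid p^j$. Put $u'=i-i_jp^j$. Then $0\le u'<i$ and $u'\equiv i$ mod $P_p$, but $\binom ii=1$ and $\binom{u'}i=0$. Contradiction. So $\dim S^iX_m\neq\dim S^iX_m^*$ for some $m$.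

**Step 3: exterior powers.** Let $E_-=\psi\otimes E$ for $p>2$ and $E_-=E$ for $p=2$. By (9), respectively by $\wedge E=SE$, $\sum_j\dim(\wedge^jE_-)z^j=(1+z)^{-t}$. So $\mathrm{Dim}_-E_-=-t$, and likewise $\mathrm{Dim}_-E_-^*=-t'$. If $\dim\wedge^i(E_-\oplus\mathbf 1^m)=\dim\wedge^i(E_-^*\oplus\mathbf 1^m)$ for all $m$, then $\binom{-t+m}i\equiv\binom{-t'+m}i$ for all $m\ge0$, so $u\mapsto\binom ui$ mod $p$ is invariant under $\delta$, and the contradiction of Step 2 applies.

**Step 4: density.** By Lemma 7 the objects $E^{\oplus m}$ and $(E^*)^{\oplus m}$ realize all differences $m\delta$, $m\in\mathbb Z$, which are dense in $\delta\mathbb Z_p=P_p\mathbb Z_p$; and all differences lie in $P_p\mathbb Z_p$. Likewise for $\mathrm{Dim}_-$ with $E_-$. This completes the proof of Theorem B. $\square$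

## Finite categories for $p>2$: Frobenius exactness as the exact condition

**Proof of Theorem C.** We prove (1)⇒(2)⇒(3)⇒(5)⇒(1) and (2)⇒(4)⇒(6)⇒(1).

**Step 1: (1)⇒(2).** This is [CEO].

**Step 2: (2)⇒(3), (4).** A symmetric tensor functor $\Psi$ is exact, so it commutes with $S^i$, $\wedge^i$ and duals, and it preserves dimensions. In $\mathrm{Ver}_p$ every object is self-dual, because the category is semisimple and its simple objects are self-dual. So $\Psi(X^*)\cong\Psi(X)$, and the dimensions of all powers of $X$ and $X^*$ agree.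

**Step 3: (3)⇒(5), (4)⇒(6).** Compare coefficients of $z^p$.

**Step 4: (5)⇒(1).** If $\mathcal C$ is not Frobenius exact, the proof of Theorem A(a) constructs $E\in\mathcal C$ with $\dim S^pE=\dim S^pE^*+1$.

**Step 5: (6)⇒(1).** The odd line need not be available in $\mathcal C$, so we stay inside $\mathcal C$ and iterate the construction to reach a degree that works for $\mathrm{sgn}\otimes E^{\otimes p}$. Suppose $\mathcal C$ is not Frobenius exact and fix a projective $Q\neq0$. Put $E_0=\mathbf 1$ and $E_{j+1}=P_j/E_j$, where $P_j=E_j\otimes Q\otimes Q^*$ is projective and $E_j\hookrightarrow P_j$ via $\mathrm{id}\otimes\mathrm{coev}_Q$. By Lemma 4, Lemma 3 (iii) and Lemma 1 (a), $P_j^{\otimes p}$ is $S_p$-projective, and the intermediate terms of (2) are induced from groups of order prime to $p$. Applying (3) $p$ times,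
$$\hat H^m(S_p,\mathrm{sgn}\otimes E_p^{\otimes p})\cong\hat H^{m+p^2}(S_p,\mathrm{sgn}^{p+1})\otimes\mathbf 1=\hat H^{m+p^2}(S_p,\mathbf k)\otimes\mathbf 1,$$
as $p+1$ is even. By Lemma 6 with $b=0$ this is $\mathbf 1$ for $m=-1$, since $\frac{p^2-1}2=(p-1)\frac{p+1}2\equiv0$ mod $p-1$. It is $0$ for $m=0$, since $\lceil\frac{p^2}2\rceil=\frac{p^2+1}2\equiv1\not\equiv0$ mod $p-1$. The norm sequence for $E_p^{\otimes p}\otimes\mathrm{sgn}$, whose coinvariants are $\wedge^pE_p$ and whose invariants are $(\wedge^pE_p^*)^*$, reads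
$$0\to\mathbf 1\to\wedge^pE_p\to(\wedge^pE_p^*)^*\to0,$$
so $\dim\wedge^pE_p=\dim\wedge^pE_p^*+1$, and (6) fails. $\square$
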